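\title{Direct limits of finite products of cyclic groups with adjoined zero are retracts of directed unions}

\begin{abstract}
Adjoin a new neutral element to a finite cyclic group, and call a finite product of such monoids a box. We prove that a commutative monoid $M$ is a direct limit of boxes if and only if it is a retract of a directed union of boxes, and that the directed union can be taken of cardinality at most $|M|+\aleph_0$. This gives a positive answer to a question from a paper of Wehrung. The result holds when the orders of the cyclic groups are restricted to any nonempty set of positive integers directed under divisibility. The proof characterizes direct limits of boxes by conditions on elements and finite submonoids, extends homomorphisms by means of the divisibility of $\mathbb{Q}/\mathbb{Z}$, and iterates an enlargement that places every finite subset inside a box.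
\end{abstract}

\section{The question and the answer}\label{sec:intro}

All monoids are commutative and written additively, with neutral element $0$; homomorphisms preserve $+$ and $0$, and submonoids contain $0$. A monoid $M$ is a \emph{retract} of a monoid $N$ if there are homomorphisms $f\colon M\to N$ and $g\colon N\to M$ with $gf=\mathrm{id}_M$.

For an abelian group $C$, let $C^{o}=C\sqcup\{o\}$ be the monoid obtained by adjoining a new neutral element $o$: elements of $C$ are added in $C$, and $o+x=x$ for all $x$. The zero of $C$ remains an idempotent of $C^{o}$, different from $o$, so $C^{o}$ is the union of the two groups $\{o\}$ and $C$; it is a semilattice of groups, as in the work of Goodearl, Pardo and Wehrung. We realize the cyclic group of order $n$ as $C_n=\frac1n\mathbb{Z}/\mathbb{Z}\subseteq\mathbb{Q}/\mathbb{Z}$, so that $C_m\subseteq C_n$ when $m$ divides $n$, and we write $\bar 0$ for the zero of $\mathbb{Q}/\mathbb{Z}$. The smallest case $C_1^{o}=\{o,\bar 0\}$ is isomorphic to $\mathbf{2}=\{0,1\}$ under $\max$.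

We recall the two kinds of limits to be compared. A \emph{direct system} consists of monoids $A_i$, indexed by a nonempty partially ordered set $I$ in which any two elements have an upper bound, and homomorphisms $\varphi_{ij}\colon A_i\to A_j$ for $i\le j$ with $\varphi_{ii}=\mathrm{id}$ and $\varphi_{jk}\varphi_{ij}=\varphi_{ik}$. A monoid $M$, with homomorphisms $\varphi_i\colon A_i\to M$ such that $\varphi_j\varphi_{ij}=\varphi_i$, is the \emph{direct limit} of the system if and only if
\begin{itemize}
\item[(L1)] $M=\bigcup_i\varphi_i(A_i)$, and
\item[(L2)] whenever $t,t'\in A_i$ and $\varphi_i(t)=\varphi_i(t')$, there is $j\ge i$ with $\varphi_{ij}(t)=\varphi_{ij}(t')$.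
\end{itemize}
A monoid is the \emph{directed union} of a nonempty family of submonoids if they cover it and any two of them lie in a third. This is the case of a direct limit in which all maps are inclusions.

Let $\mathcal{R}_{\mathrm{ep}}$ be the class of direct limits, and $\mathcal{R}_{\mathrm{ep}}^*$ the class of directed unions, of finite products of monoids $C_n^{o}$ with $n\ge1$. The following question comes from Wehrung's paper~\cite{Wehrung}.

\begin{quote}
\emph{Is every member of $\mathcal{R}_{\mathrm{ep}}$ a retract of some member of $\mathcal{R}_{\mathrm{ep}}^*$?}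
\end{quote}

The answer is yes, and the proof allows the orders $n$ to be restricted. Fix a nonempty set $S$ of positive integers that is \emph{directed under divisibility}: any two elements of $S$, and hence any finitely many, divide a common element of $S$. An \emph{$S$-box} is a monoid isomorphic to $\prod_{j=1}^kC_{n_j}^{o}$ with $k\ge0$ and all $n_j\in S$. Let $\mathcal{R}_S$ and $\mathcal{R}_S^*$ be the classes of direct limits and of directed unions of $S$-boxes. Then $\mathcal{R}_S^*\subseteq\mathcal{R}_S$, and the question concerns $S=\mathbb{Z}_{>0}$.

Membership in the smaller class can be tested on finite subsets.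

\begin{lemma}\label{lem:local}
A monoid $N$ belongs to $\mathcal{R}_S^*$ if and only if every finite subset of $N$ is contained in a submonoid of $N$ that is an $S$-box.
\end{lemma}

\begin{proof}
In a directed union, every finite subset lies in one member of the family. Conversely, let $\mathfrak{B}$ be the set of all submonoids of $N$ that are $S$-boxes. The hypothesis applied to singletons shows that $\mathfrak{B}$ covers $N$; applied to $B_1\cup B_2$, which is finite because $S$-boxes are finite, it shows that any $B_1,B_2\in\mathfrak{B}$ lie in a third member of $\mathfrak{B}$.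
\end{proof}

In a direct limit the maps may identify elements, so a member of $\mathcal{R}_S$ need not contain many boxes. The question asks whether the identifications can all be postponed: first build a monoid by inclusions only, then collapse it once, by a retraction. The smallest example shows both that the collapse is needed and that one retraction can perform it.

\begin{example}\label{ex:chain}
Let $K=\{0,1,2\}$ under $\max$. Writing elements of $\mathbf{2}^2$ as binary words, define $\psi\colon K\to\mathbf{2}^2$ and $\pi\colon\mathbf{2}^2\to K$ by
\[
\psi\colon\ 0\mapsto00,\ 1\mapsto10,\ 2\mapsto11;\qquad \pi(y_1y_2)=\max(y_1,2y_2).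
\]
Both maps preserve $0$ and $\max$, and $\pi\psi=\mathrm{id}_K$. Pick $n\in S$. The submonoid $\{o,\bar0\}\cong\mathbf{2}$ is a retract of $C_n^{o}$, by the map that fixes $o$ and sends $C_n$ to $\bar0$. Hence $\mathbf{2}^2$, and with it $K$, is a retract of the $S$-box $B=(C_n^{o})^2$.

It follows that $K\in\mathcal{R}_S$. Indeed, let $f\colon K\to B$ and $g\colon B\to K$ satisfy $gf=\mathrm{id}_K$, and put $e=fg$. Then $K$ is the direct limit of $B\xrightarrow{e}B\xrightarrow{e}\cdots$ with all limit maps equal to $g$: they are compatible since $ge=g$, (L1) holds since $g$ is onto, and (L2) holds since $g(b)=g(b')$ implies $e(b)=e(b')$.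

On the other hand $K\notin\mathcal{R}_S^*$. By Lemma~\ref{lem:local}, a finite member of $\mathcal{R}_S^*$ is an $S$-box. An $S$-box with three elements has $\prod_j(n_j+1)=3$ with all $n_j+1\ge2$, so it is $C_2^{o}$; there $\frac12$ is not idempotent, whereas every element of $K$ is.
\end{example}

To describe $\mathcal{R}_S$ by finite data in the manner of Lemma~\ref{lem:local}, we need one notion. If $(n+1)x=x$ for some $n\ge1$, then $nx$ is an idempotent that does not depend on $n$ (Lemma~\ref{lem:period}); we denote it by $\varepsilon(x)$. In $C_n^{o}$ it is the retraction used in Example~\ref{ex:chain}. Let $\mathcal{P}_S$ be the class of monoids $M$ such that: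
\begin{itemize}
\item[(P1)] for each $x\in M$ there is $n\in S$ with $(n+1)x=x$;
\item[(P2)] if $\varepsilon(x)=\varepsilon(y)$ and $x+z=y+z$ for some $z$, then $x=y$;
\item[(P3)] for each finite submonoid $F\subseteq M$ there are an $S$-box $A$ and homomorphisms $\psi\colon F\to A$ and $\pi\colon A\to M$ with $\pi\psi(x)=x$ for all $x\in F$.
\end{itemize}

\begin{theorem}\label{thm:main}
Let $S$ be a nonempty set of positive integers directed under divisibility. For a commutative monoid $M$ the following are equivalent:
\begin{itemize}
\item[(i)] $M\in\mathcal{R}_S$;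
\item[(ii)] $M\in\mathcal{P}_S$;
\item[(iii)] $M$ is a retract of some $N\in\mathcal{R}_S^*$.
\end{itemize}
In \textup{(iii)} one may take $|N|\le|M|+\aleph_0$. Moreover $\mathcal{R}_S^*\subsetneq\mathcal{R}_S$, so the words ``a retract of'' cannot be omitted.
\end{theorem}

For $S=\mathbb{Z}_{>0}$, the class $\mathcal{R}_{\mathrm{ep}}$ is thus exactly the class of retracts of members of $\mathcal{R}_{\mathrm{ep}}^*$, with no assumption on cardinality. For $S=\{1\}$ the boxes are the finite Boolean semilattices $\mathbf{2}^k$, and the theorem says that their direct limits are exactly the retracts of their directed unions. The sets $S=\{n\}$ and $S=\{p^k:k\ge0\}$ with $p$ prime give the corresponding statements with restricted orders.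

Condition (P3) says that the inclusion $F\to M$ factors through a box; if $\pi$ is injective, then $F$ lies in the box $\pi(A)\subseteq M$, as in Lemma~\ref{lem:local}. For finite $M$, taking $F=M$ in (P3) exhibits $M$ as a retract of a single box, which suggests the positive answer. For infinite $M$ the boxes attached to different $F$ are unrelated, and the work lies in (ii)$\Rightarrow$(iii): one must make all the maps $\pi$ injective at the price of enlarging $M$. Section~\ref{sec:idea} shows how on an infinite chain.

\section{The idea on a chain: a graph inside a graph}\label{sec:idea}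

Let $S=\{1\}$ and $L=\{0,1,2,\dots\}$ under $\max$. We order $L$ and the monoids below by $x\le y$ if $x+y=y$. Then $L$ satisfies (P1) and (P2), with $\varepsilon=\mathrm{id}$. It satisfies (P3): for $F=\{0<x_1<\dots<x_k\}$ let $\psi(x)\in\mathbf{2}^k$ have $j$-th coordinate $1$ exactly when $x\ge x_j$, and let $\pi(y)$ be the largest $x_j$ with $y_j=1$, or $0$ if there is none. But $X=\{0,1,2\}$ lies in no box inside $L$, since $\mathbf{2}^k$ has incomparable elements for $k\ge2$.

Take for $X$ the maps $\psi$ and $\pi$ of Example~\ref{ex:chain}. The map $\pi\colon\mathbf{2}^2\to L$ is not injective, but its graph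
\[
\Gamma=\{(\pi(y),y):y\in\mathbf{2}^2\}=\{(0,00),\,(1,10),\,(2,01),\,(2,11)\}
\]
is a submonoid of $L\times\mathbf{2}^2$ isomorphic to $\mathbf{2}^2$, because $y$ can be read off from $(\pi(y),y)$. It remains to embed $L$ in $L\times\mathbf{2}^2$ so that $X$ lands in $\Gamma$. Extend $\psi$ to a homomorphism $h\colon L\to\mathbf{2}^2$ by $h(x)=11$ for $x\ge2$, and embed $L$ as the graph of $h$, that is, by $f(x)=(x,h(x))$. For $x\in X$ we have $f(x)=(\pi(\psi(x)),\psi(x))$, so
\[
f(X)=\{(0,00),\,(1,10),\,(2,11)\}\subseteq\Gamma ,
\]
and the first projection $g$ satisfies $gf=\mathrm{id}_L$. We have enlarged $L$ to a monoid that retracts onto it and in which $X$ lies in a box: the missing element $(2,01)$ has been supplied. Three difficulties remain.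

\begin{itemize}
\item[(a)] The map $\psi$, given on a finite submonoid, has to be extended to all of $M$. When groups are present this can fail, and both the domain and the target of $\psi$ must be adjusted (Section~\ref{sec:ext}).
\item[(b)] All finite subsets $X$ must be treated at once, with a separate block of new coordinates for each (Proposition~\ref{prop:step}).
\item[(c)] The enlarged monoid has new finite subsets that lie in no box. In $L\times\mathbf{2}^2$ take $\{(0,00),(1,00),(2,00)\}$, which is the set of all elements below $(2,00)$. In a box $\mathbf{2}^k$ the number of elements below a given one is a power of $2$, so no box inside $L\times\mathbf{2}^2$ contains this set. The enlargement must therefore preserve $\mathcal{P}_S$, so that it can be iterated (Proposition~\ref{prop:iter}).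
\end{itemize}

\section{Monoids in which every element has a period}\label{sec:period}

An integer $n\ge1$ is a \emph{period} of $x$ if $(n+1)x=x$. An element $e$ is \emph{idempotent} if $e+e=e$. For idempotents we write $e\le f$ if $e+f=f$; this is a partial order with least element $0$, in which $e+f$ is the least upper bound of $e$ and $f$.

\begin{lemma}\label{lem:period}
Let $M$ be a monoid in which every element has a period.
\begin{itemize}
\item[(a)] Every positive multiple of a period of $x$ is a period of $x$. If $M$ satisfies \textup{(P1)}, any finitely many elements have a common period in $S$.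
\item[(b)] If $n$ is a period of $x$, then $\varepsilon(x)=nx$ is idempotent and independent of $n$.
\item[(c)] The map $\varepsilon\colon M\to M$ is a homomorphism that fixes every idempotent, and $x+\varepsilon(x)=x$. If $\varphi\colon M\to M'$ is a homomorphism, then $\varphi(x)$ has a period and $\varepsilon(\varphi(x))=\varphi(\varepsilon(x))$.
\item[(d)] For each idempotent $e$, the set $M_e=\{x\in M:\varepsilon(x)=e\}$ is a group under $+$ with zero $e$.
\item[(e)] Every finitely generated submonoid of $M$ is finite.
\end{itemize}
\end{lemma}

\begin{proof}
(a) From $x+nx=x$ we get $x+knx=x$ by induction on $k$. The second statement follows since $S$ is directed.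

(b) We have $2nx=(n-1)x+(n+1)x=(n-1)x+x=nx$. If $n'$ is another period, then $nx$ and $n'x$ are both idempotent, so $nx=n'(nx)=n(n'x)=n'x$.

(c) A common period $n$ of $x$ and $y$ is a period of $x+y$, so $\varepsilon(x+y)=n(x+y)=\varepsilon(x)+\varepsilon(y)$. An idempotent has period $1$, so it is fixed; in particular $\varepsilon(0)=0$. The equation $x+\varepsilon(x)=x$ is the definition of a period. A period $n$ of $x$ is a period of $\varphi(x)$, and $n\varphi(x)=\varphi(nx)$.

(d) By (c), $M_e$ contains $e$, is closed under $+$, and $x+e=x$ for $x\in M_e$. If $x\in M_e$ has period $n$, then $x'=(2n-1)x$ satisfies $\varepsilon(x')=(2n-1)e=e$ and $x+x'=2nx=e$.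

(e) If $x_1,\dots,x_r$ have the common period $n$, every element they generate is $\sum_ik_ix_i$ with $0\le k_i\le n$.
\end{proof}

Thus $M$ is the disjoint union of the groups $M_e$, with $M_e+M_f\subseteq M_{e+f}$, and for $e\le f$ the map $x\mapsto x+f$ is a group homomorphism $M_e\to M_f$. Condition (P2) says that all these maps are injective. Indeed, (P2) with $z=f$ gives injectivity; conversely, if $x,y\in M_e$ and $x+z=y+z$, add $e$ and the inverse of $z$ in $M_{\varepsilon(z)}$ to get $x+f=y+f$ with $f=e+\varepsilon(z)\ge e$. For instance, (P2) fails when an element $\infty$ with $x+\infty=\infty$ for all $x$ is adjoined to $C_2^{o}$.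

\begin{lemma}\label{lem:boxes}
Every $S$-box satisfies \textup{(P1)} and \textup{(P2)}. Every monoid that satisfies \textup{(P1)} and \textup{(P3)} satisfies \textup{(P2)}.
\end{lemma}

\begin{proof}
Let $A=\prod_{j=1}^kC_{n_j}^{o}$, and let $n\in S$ be divisible by all $n_j$. In each factor, $(n+1)o=o$ and $(n+1)c=c$ for $c\in C_{n_j}$, so $n$ is a period of every element of $A$. The projections commute with $\varepsilon$, so it suffices to check (P2) in one factor $C^{o}$. If $\varepsilon(x)=\varepsilon(y)=o$, then $x=y=o$. Otherwise $x,y\in C$, and $x+z=y+z$ gives $x=y$, by cancellation in $C$ if $z\in C$ and directly if $z=o$.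

Now let $M$ satisfy (P1) and (P3), and let $\varepsilon(x)=\varepsilon(y)$ and $x+z=y+z$. The submonoid $F$ generated by $x,y,z$ is finite by Lemma~\ref{lem:period}(e). Take $\psi\colon F\to A$ and $\pi$ from (P3). The elements $\psi(x),\psi(y),\psi(z)$ satisfy the hypothesis of (P2) in $A$, so $\psi(x)=\psi(y)$, and applying $\pi$ gives $x=y$.
\end{proof}

So (P2) never has to be verified separately. We list it because the extension lemma of Section~\ref{sec:ext} uses (P1) and (P2) only. The directedness of $S$ is already needed here: for $S=\{2,3\}$ the periods of $(\frac12,\frac13)\in C_2^{o}\times C_3^{o}$ are the multiples of $6$, so (P1) would fail in a box.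

\section{Direct limits are locally boxes, and retracts are direct limits}\label{sec:easy}

\begin{proposition}\label{prop:limit}
$\mathcal{R}_S\subseteq\mathcal{P}_S$.
\end{proposition}

\begin{proof}
Let $M$ be the direct limit of $S$-boxes $A_i$, with maps $\varphi_{ij}$ and $\varphi_i$. By (L1) each $x\in M$ is the image of an element of a box, whose period in $S$ is a period of $x$; so (P1) holds. By Lemma~\ref{lem:boxes} it remains to prove (P3). Let $F\subseteq M$ be a finite submonoid. By (L1) and directedness there are $i$ and elements $t_x\in A_i$ with $\varphi_i(t_x)=x$ for $x\in F$. The map $x\mapsto t_x$ need not be a homomorphism, but each of the finitely many equations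
\[
t_x+t_y=t_{x+y}\quad(x,y\in F),\qquad t_0=0
\]
holds after applying $\varphi_i$. By (L2) each holds after applying $\varphi_{ij}$ for some $j\ge i$, hence for all larger $j$, and by directedness one $j$ serves for all of them. Then $\psi(x)=\varphi_{ij}(t_x)$ is a homomorphism $F\to A_j$, and $\pi=\varphi_j$ satisfies $\pi\psi(x)=\varphi_i(t_x)=x$.
\end{proof}

For (iii)$\Rightarrow$(i) we adapt the system $B\xrightarrow{e}B\xrightarrow{e}\cdots$ of Example~\ref{ex:chain}. The idempotent map $e$ no longer sends a box $B$ into itself, but the finite set $e(B)$ lies in another box $B'$, and $e|_B\colon B\to B'$ is the natural transition map. The boxes alone are not a suitable index set: if $e(B)\subseteq B$, the map from $B$ to $B$ would have to be both $e|_B$ and the identity. An integer coordinate removes the conflict.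

\begin{proposition}\label{prop:retract}
Every retract of a member of $\mathcal{R}_S^*$ belongs to $\mathcal{R}_S$.
\end{proposition}

\begin{proof}
Let $N$ be the directed union of a family $\mathfrak{B}$ of $S$-boxes, and let $f\colon M\to N$, $g\colon N\to M$ satisfy $gf=\mathrm{id}_M$. Put $e=fg$; then $e^2=e$ and $ge=g$. On $I=\mathbb{Z}_{\ge0}\times\mathfrak{B}$ define $(n,B)<(n',B')$ if $n<n'$ and $e(B)\subseteq B'$. This relation is irreflexive. It is transitive, since $e(B)\subseteq B'$ and $e(B')\subseteq B''$ give $e(B)=e(e(B))\subseteq e(B')\subseteq B''$. Any two elements $(n_1,B_1)$, $(n_2,B_2)$ have a strict upper bound $(n,B)$: take $n>n_1,n_2$ and $B\in\mathfrak{B}$ containing the finite set $e(B_1)\cup e(B_2)$. So $I$, ordered by ``$<$ or $=$'', is a directed set.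

Assign $B$ to the index $(n,B)$, with transition map $e|_B\colon B\to B'$ for $(n,B)<(n',B')$ and the identity for equal indices. Composition is respected because $e^2=e$. The maps $g|_B\colon B\to M$ are compatible with the system because $ge=g$. Condition (L1) holds since $g$ is onto and $\mathfrak{B}$ covers $N$. If $b,b'\in B$ and $g(b)=g(b')$, then $e(b)=fg(b)=fg(b')=e(b')$, so $b$ and $b'$ have the same image at any strictly larger index; this is (L2). Hence $M$ is a direct limit of $S$-boxes.
\end{proof}

\section{Extending homomorphisms from finite submonoids}\label{sec:ext}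

A homomorphism $\psi$ into a box is a tuple of homomorphisms $\chi\colon F\to C_m^{o}$, so difficulty (a) of Section~\ref{sec:idea} is to extend such a $\chi$ from $F$ to $M$. Two examples show what has to be given up.

\begin{example}[the target must grow]\label{ex:values}
Let $M=(\mathbb{Q}/\mathbb{Z})^{o}$ and let $\chi$ be the identity of $C_m^{o}$, with $m\ge2$. Suppose that $\chi'\colon M\to C_n^{o}$ extends $\chi$, where $m$ divides $n$. For $t\in\mathbb{Q}/\mathbb{Z}$ we have $\chi'(t)=\chi'(t)+\chi'(\bar0)=\chi'(t)+\bar0\in C_n$. Writing $t=nt'$ gives $\chi'(t)=n\chi'(t')=\bar0$, which contradicts $\chi'(\frac1m)=\frac1m$.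
\end{example}

We therefore allow values in
\[
U=T^{o},\qquad T=\bigcup_{n\in S}C_n .
\]
Since $S$ is directed, $T$ is a subgroup of $\mathbb{Q}/\mathbb{Z}$ and every finite subset of $U$ lies in $C_n^{o}$ for some $n\in S$. For $S=\mathbb{Z}_{>0}$ we have $T=\mathbb{Q}/\mathbb{Z}$. Each product $\prod_{j=1}^kC_{n_j}^{o}$ with $n_j\in S$ is a submonoid of $U^k$.

\begin{example}[the domain must be chosen]\label{ex:domain}
Let $S=\mathbb{Z}_{>0}$ and $M=(\{1,2\}\times C_2)\sqcup\{o\}$, with $o$ neutral and $(i,s)+(j,t)=(\max(i,j),s+t)$. Here $2$ is a period of every element, $\varepsilon(i,s)=(i,\bar0)$, and (P2) holds by cancellation in $C_2$. The set $F_0=M\setminus\{(1,\frac12)\}$ is a submonoid, and $\chi\colon F_0\to C_2^{o}$, sending $o$ and $(1,\bar0)$ to $o$ and $(2,t)$ to $t$, is a homomorphism. An extension $\chi'\colon M\to U$ would satisfy $2\chi'(1,\frac12)=\chi(1,\bar0)=o$, so $\chi'(1,\frac12)=o$; then $(1,\frac12)+(2,\bar0)=(2,\frac12)$ would give $\bar0=\frac12$.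
\end{example}

The defect of $F_0$ is that it contains the group element $\frac12$ at level $2$ but misses it at level $1$, where $M$ has it. To say this in general we place all the groups $M_e$ inside one group. Recall that every commutative monoid $M$ has a \emph{Grothendieck group}: an abelian group $G$ with a homomorphism $\gamma\colon M\to G$ such that every element of $G$ has the form $\gamma(x)-\gamma(y)$, and $\gamma(x)=\gamma(y)$ if and only if $x+z=y+z$ for some $z\in M$. For the rest of this section, $M$ satisfies (P1) and (P2), and $G_e=\gamma(M_e)$ for each idempotent $e$.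

\begin{lemma}\label{lem:groth}
\begin{itemize}
\item[(a)] The map $x\mapsto(\varepsilon(x),\gamma(x))$ is injective on $M$.
\item[(b)] If $e$ is idempotent, then $\gamma(e)=0$ and $G_e$ is a subgroup of $G$. If $e\le f$, then $G_e\subseteq G_f$.
\item[(c)] Every $g\in G$ satisfies $ng=0$ for some $n\in S$.
\end{itemize}
\end{lemma}

\begin{proof}
Part (a) is a restatement of (P2). For (b), $2\gamma(e)=\gamma(e)$ gives $\gamma(e)=0$, and $G_e$ is the image of the group $M_e$ under an additive map. If $x\in M_e$ and $e\le f$, then $x+f\in M_f$ and $\gamma(x+f)=\gamma(x)$. For (c), write $g=\gamma(x)-\gamma(y)$ and let $n\in S$ be a common period of $x$ and $y$; then $ng=\gamma(\varepsilon(x))-\gamma(\varepsilon(y))=0$.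
\end{proof}

So $M$ may be pictured as the monoid of pairs $(e,g)$ with $e$ idempotent and $g\in G_e$, added coordinatewise. In Example~\ref{ex:domain} the idempotents form a three-element chain and the groups $G_e$ are $0\subseteq C_2\subseteq C_2$. The picture yields a supply of homomorphisms into $U$: send everything below a level $a$ to $o$, and use a group homomorphism on the rest. Adding an element below $a$ must not change the value, which forces the group homomorphism to vanish on $G_a$.

\begin{lemma}\label{lem:chi}
Let $a\in M$ be idempotent and let $\theta'\colon G\to T$ be a group homomorphism that vanishes on $G_a$. Then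
\[
\chi'(x)=\begin{cases}o&\text{if }\varepsilon(x)\le a,\\ \theta'(\gamma(x))&\text{if }\varepsilon(x)\not\le a\end{cases}
\]
defines a homomorphism $\chi'\colon M\to U$.
\end{lemma}

\begin{proof}
We have $\chi'(0)=o$. Since $\varepsilon(x+y)$ is the least upper bound of $\varepsilon(x)$ and $\varepsilon(y)$, it lies below $a$ if and only if both do. If both do, then $\chi'(x+y)=o=o+o$. If neither does, then $\chi'(x+y)=\theta'(\gamma(x))+\theta'(\gamma(y))=\chi'(x)+\chi'(y)$. If $\varepsilon(x)\le a$ and $\varepsilon(y)\not\le a$, then $\gamma(x)\in G_{\varepsilon(x)}\subseteq G_a$, so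
\[
\chi'(x+y)=\theta'(\gamma(x))+\theta'(\gamma(y))=\theta'(\gamma(y))=o+\chi'(y)=\chi'(x)+\chi'(y).\qedhere
\]
\end{proof}

We now choose $F$ to contain every pair $(e,g)$ of $M$ whose two coordinates are generated by the given finite set, and we show that each homomorphism from $F$ to $C_m^{o}$ is constant or is the restriction of a map as in Lemma~\ref{lem:chi}. We use the textbook fact that divisible abelian groups are injective: a homomorphism from a subgroup of an abelian group $G$ to $\mathbb{Q}/\mathbb{Z}$ extends to $G$.

\begin{lemma}[Extension lemma]\label{lem:ext}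
Let $M$ satisfy \textup{(P1)} and \textup{(P2)}, and let $X\subseteq M$ be finite. There is a finite submonoid $F$ of $M$ containing $X$ such that, for every $m\in S$, every homomorphism $\chi\colon F\to C_m^{o}$ extends to a homomorphism $\chi'\colon M\to U$.
\end{lemma}

\begin{proof}
\emph{The submonoid $F$.} Let $D$ be the submonoid generated by $\varepsilon(X)$; it is a finite set of idempotents, with largest element $b=\sum_{e\in D}e$. Let $H$ be the subgroup of $G$ generated by $\gamma(X)$; it is a finitely generated torsion abelian group, hence finite. Put
\[
F=\{x\in M:\varepsilon(x)\in D,\ \gamma(x)\in H\}.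
\]
This is a submonoid containing $X$ and $D$, and $|F|\le|D|\,|H|$ by Lemma~\ref{lem:groth}(a). Also $H\subseteq G_b$, because $\gamma(x)\in G_{\varepsilon(x)}\subseteq G_b$ for $x\in X$.

\emph{The level $a$.} Let $\chi\colon F\to C_m^{o}$ be a homomorphism. Let $a\in D$ be the sum of all $e\in D$ with $\chi(e)=o$; then $\chi(a)=o$. We claim that
\begin{equation}\label{eq:level}
\text{for }x\in F:\qquad \chi(x)=o\iff\varepsilon(x)\le a .
\end{equation}
In $C_m^{o}$ only $o$ has $\varepsilon$-value $o$, so $\chi(x)=o$ if and only if $\chi(\varepsilon(x))=\varepsilon(\chi(x))$ equals $o$. If $\chi(\varepsilon(x))=o$, then $\varepsilon(x)$ is one of the summands of $a$, so $\varepsilon(x)\le a$. If $\varepsilon(x)\le a$, then $o=\chi(a)=\chi(a+\varepsilon(x))=o+\chi(\varepsilon(x))$. This proves \eqref{eq:level}. If $b\le a$, then $\chi$ is constant with value $o$, and so we take $\chi'$ constant. Assume from now on that $b\not\le a$. Then $\chi(b)$ is an idempotent other than $o$, so $\chi(b)=\bar0$.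

\emph{The group homomorphism on $H$.} We read it off at the top level $b$. For $h\in H\subseteq G_b$ there is, by Lemma~\ref{lem:groth}(a), a unique $x_h\in M$ with $\varepsilon(x_h)=b$ and $\gamma(x_h)=h$. It lies in $F$, and $\chi(x_h)\in C_m$ by \eqref{eq:level}. Uniqueness gives $x_h+x_{h'}=x_{h+h'}$, so $\theta(h)=\chi(x_h)$ defines a group homomorphism $\theta\colon H\to C_m$. For $x\in F$ we have $\varepsilon(x+b)=b$ and $\gamma(x+b)=\gamma(x)$, so $x+b=x_{\gamma(x)}$ and
\begin{equation}\label{eq:theta}
\theta(\gamma(x))=\chi(x+b)=\chi(x)+\bar0\qquad(x\in F).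
\end{equation}

\emph{Vanishing on $H\cap G_a$.} Let $h\in H\cap G_a$, say $h=\gamma(y)$ with $\varepsilon(y)=a$. Then $y\in F$; this is where the choice of $F$ is used, and it is the step that fails for $F_0$ in Example~\ref{ex:domain}. By \eqref{eq:level} $\chi(y)=o$, and by \eqref{eq:theta} $\theta(h)=o+\bar0=\bar0$.

\emph{Extension to $G$.} If $h+g=h'+g'$ with $h,h'\in H$ and $g,g'\in G_a$, then $h-h'\in H\cap G_a$, so $\theta(h)=\theta(h')$. Hence $h+g\mapsto\theta(h)$ is a well-defined homomorphism $H+G_a\to\mathbb{Q}/\mathbb{Z}$ that extends $\theta$ and vanishes on $G_a$. Extend it to $\theta'\colon G\to\mathbb{Q}/\mathbb{Z}$. For $g\in G$ take $n\in S$ with $ng=0$, by Lemma~\ref{lem:groth}(c); then $n\theta'(g)=\bar0$, so $\theta'(g)\in C_n\subseteq T$. Let $\chi'\colon M\to U$ be given by Lemma~\ref{lem:chi} for $a$ and $\theta'$. For $x\in F$ with $\varepsilon(x)\le a$, both $\chi(x)$ and $\chi'(x)$ equal $o$. For $x\in F$ with $\varepsilon(x)\not\le a$ we have $\chi(x)\in C_m$ by \eqref{eq:level}, so \eqref{eq:theta} gives $\chi(x)=\theta(\gamma(x))=\chi'(x)$.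
\end{proof}

The group $T$ need not be divisible (for $S=\{n\}$ it is $C_n$). This is why the proof extends into $\mathbb{Q}/\mathbb{Z}$ first and uses (P1) afterwards to bring the values back into $T$. Combined with (P3), the lemma produces the data of Section~\ref{sec:idea} for an arbitrary finite set.

\begin{corollary}\label{cor:local}
Let $M\in\mathcal{P}_S$ and let $X\subseteq M$ be finite. There are $k\ge0$, an $S$-box $A\subseteq U^k$, and homomorphisms $h\colon M\to U^k$ and $\pi\colon A\to M$ such that $h(X)\subseteq A$ and $\pi(h(x))=x$ for all $x\in X$.
\end{corollary}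

\begin{proof}
Take $F\supseteq X$ from Lemma~\ref{lem:ext}, and $\psi\colon F\to A$, $\pi\colon A\to M$ from (P3), where we may assume $A=\prod_{j=1}^kC_{n_j}^{o}\subseteq U^k$. Extend each of the $k$ components of $\psi$ to a homomorphism $M\to U$. Together they form a homomorphism $h\colon M\to U^k$ that agrees with $\psi$ on $F$.
\end{proof}

\section{Enlarging until every finite subset lies in a box}\label{sec:enlarge}

The enlargement will be a directed union of monoids $M\times U^k$, so we first check that these two operations preserve $\mathcal{P}_S$.

\begin{lemma}\label{lem:closure}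
A directed union of members of $\mathcal{P}_S$ belongs to $\mathcal{P}_S$. If $M\in\mathcal{P}_S$ and $k\ge0$, then $M\times U^k\in\mathcal{P}_S$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:boxes} only (P1) and (P3) need checking. In a directed union, an element or a finite submonoid $F$ lies in one member $M_1$ of the family; a period, or maps $F\to A\to M_1$, found there serve in the union.

Let $(x,u)\in M\times U^k$. The coordinates of $u$ lie in some $C_n^{o}$ with $n\in S$, so an element of $S$ divisible by $n$ and by a period of $x$ in $S$ is a period of $(x,u)$. Let $F\subseteq M\times U^k$ be a finite submonoid. Its projection $F_1$ to $M$ is a finite submonoid, and its projection to $U^k$ lies in $(C_n^{o})^k$ for some $n\in S$. Take $\psi_1\colon F_1\to A$ and $\pi_1\colon A\to M$ from (P3) for $M$. The composite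
\[
F\subseteq F_1\times(C_n^{o})^k\xrightarrow{\ \psi_1\times\mathrm{id}\ }A\times(C_n^{o})^k\xrightarrow{\ \pi_1\times\mathrm{incl}\ }M\times U^k
\]
is the inclusion of $F$, and $A\times(C_n^{o})^k$ is an $S$-box.
\end{proof}

To treat all finite $X\subseteq M$ at once we give each its own block of coordinates $U^{k_X}$. The full product of the blocks is too large: for $S=\mathbb{Z}_{>0}$, the element $(\frac12,\frac13,\frac14,\dots)$ of an infinite power of $U$ has no period. We keep only the tuples that leave the graph of $M$ in finitely many blocks.

\begin{proposition}\label{prop:step}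
Let $M\in\mathcal{P}_S$. There are $M'\in\mathcal{P}_S$ with $|M'|\le|M|+\aleph_0$ and homomorphisms $f\colon M\to M'$, $g\colon M'\to M$ such that $gf=\mathrm{id}_M$ and, for every finite $X\subseteq M$, the set $f(X)$ is contained in a submonoid of $M'$ that is an $S$-box.
\end{proposition}

\begin{proof}
For each finite $X\subseteq M$ fix $k_X,A_X,h_X,\pi_X$ as in Corollary~\ref{cor:local}. Let $M'$ be the set of all $(x,u)=(x,(u_X)_X)$ in $M\times\prod_XU^{k_X}$ such that $u_X=h_X(x)$ for all but finitely many $X$. Put $f(x)=(x,(h_X(x))_X)$ and $g(x,u)=x$.

\emph{Structure of $M'$.} For a finite set $\Sigma$ of finite subsets of $M$ let $M'_\Sigma$ consist of the $(x,u)$ with $u_X=h_X(x)$ for all $X\notin\Sigma$. Since the $h_X$ are homomorphisms, $M'_\Sigma$ is a submonoid of the product. Forgetting the blocks $X\notin\Sigma$, which are determined by $x$, is an isomorphism from $M'_\Sigma$ onto $M\times\prod_{X\in\Sigma}U^{k_X}\cong M\times U^k$ with $k=\sum_{X\in\Sigma}k_X$. As $M'_\Sigma\cup M'_{\Sigma'}\subseteq M'_{\Sigma\cup\Sigma'}$, the set $M'$ is a monoid and the directed union of the $M'_\Sigma$, so $M'\in\mathcal{P}_S$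 by Lemma~\ref{lem:closure}. There are at most $|M|+\aleph_0$ sets $\Sigma$, and $|M'_\Sigma|\le|M|+\aleph_0$ because $U$ is countable; hence $|M'|\le|M|+\aleph_0$. The maps $f$ and $g$ are homomorphisms, and $gf=\mathrm{id}_M$.

\emph{Boxes.} Fix a finite $X\subseteq M$. For $y\in A_X$ let $\iota(y)$ have $M$-coordinate $\pi_X(y)$, block $y$ at $X$, and block $h_Y(\pi_X(y))$ at each $Y\ne X$; this uses that $h_Y$ is defined on all of $M$. Then $\iota\colon A_X\to M'_{\{X\}}$ is a homomorphism, which under $M'_{\{X\}}\cong M\times U^{k_X}$ maps $A_X$ onto the graph of $\pi_X$. It is injective since $y$ is the block of $\iota(y)$ at $X$, so $\iota(A_X)$ is an $S$-box. For $x\in X$ and $y=h_X(x)\in A_X$ we have $\pi_X(y)=x$, so $\iota(y)$ has $M$-coordinate $x$ and block $h_Y(x)$ at every $Y$, including $Y=X$. Thus $f(x)=\iota(y)$ and $f(X)\subseteq\iota(A_X)$.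
\end{proof}

Each enlargement repairs the finite subsets of the previous monoid; in the union of countably many enlargements, every finite subset has been repaired at some stage.

\begin{proposition}\label{prop:iter}
Every $M\in\mathcal{P}_S$ is a retract of some $N\in\mathcal{R}_S^*$ with $|N|\le|M|+\aleph_0$.
\end{proposition}

\begin{proof}
Put $M_0=M$ and let $M_{n+1}=(M_n)'\in\mathcal{P}_S$, $f_n\colon M_n\to M_{n+1}$ and $g_n\colon M_{n+1}\to M_n$ be given by Proposition~\ref{prop:step}. Each $f_n$ is injective, since $g_nf_n=\mathrm{id}$. Identifying $M_n$ with its image, we obtain a chain $M_0\subseteq M_1\subseteq\cdots$ with $g_n|_{M_n}=\mathrm{id}$, and we let $N=\bigcup_nM_n$. By induction $|M_n|\le|M|+\aleph_0$, so $|N|\le|M|+\aleph_0$. A finite subset of $N$ lies in some $M_n$, hence in an $S$-box contained in $M_{n+1}$; so $N\in\mathcal{R}_S^*$ by Lemma~\ref{lem:local}.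

Let $r_0=\mathrm{id}_M$ and $r_{n+1}=r_ng_n\colon M_{n+1}\to M$. Then $r_{n+1}|_{M_n}=r_n$, so the $r_n$ combine into a homomorphism $r\colon N\to M$ with $r|_{M}=\mathrm{id}_M$. Hence $M$ is a retract of $N$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The implications (i)$\Rightarrow$(ii), (ii)$\Rightarrow$(iii) with the cardinality bound, and (iii)$\Rightarrow$(i) are Propositions~\ref{prop:limit}, \ref{prop:iter} and~\ref{prop:retract}. The three-element chain of Example~\ref{ex:chain} lies in $\mathcal{R}_S$ but not in $\mathcal{R}_S^*$.
\end{proof}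

\begin{thebibliography}{1}
\bibitem{Wehrung}
Friedrich Wehrung, \emph{Distributive semilattices as retracts of ultraboolean ones; functorial inverses without adjunction}, arXiv:math/0409263 (2004).
\end{thebibliography}
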